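# Counting points on crepant resolutions of invertible Calabi–Yau orbifolds

Throughout, $p$ is a prime, $r\ge 1$, $q=p^r$ and $k=\mathbb F_q$. Vectors are rows and $\mathbf e_j$ are the standard basis vectors. We fix an algebraic closure $\overline{\mathbb Q}$ of $\mathbb Q$ with embeddings into $\mathbb C$ and into $\mathbb C_p$. All additive and multiplicative characters of $k$ take values in $\overline{\mathbb Q}$.

## 1. Fermat hypersurfaces and Gauss sums

Let $n\ge 3$, suppose $n^n\mid p-1$ (this section uses only $n\mid p-1$), and let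
$$X:\quad x_1^n+\dots+x_n^n=0\quad\text{in }\mathbb P^{n-1}.$$
This is a smooth hypersurface with trivial canonical class. How many points does it have over $k$? This case needs only Gauss sums.

**Characters.** Let $\omega_q:k^*\to\mu_{q-1}$ be the Teichmüller character: read in $\mathbb C_p$, $\omega_q(v)$ is the root of unity of order dividing $q-1$ that reduces to $v$. Its restriction to $\mathbb F_p^*$ is $\omega_p$. Let $\psi$ be a nontrivial additive character of $k$. For $c\in\frac1{q-1}\mathbb Z/\mathbb Z$ put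
$$g(c)=\sum_{v\in k^*}\omega_q(v)^{-(q-1)c}\psi(v),\qquad\text{so that}\qquad \psi(b)=\frac1{q-1}\sum_{c}g(c)\,\omega_q(b)^{(q-1)c}\quad(b\in k^*),\tag{1}$$
by orthogonality of characters. In particular $g(0)=\sum_{v\ne0}\psi(v)=-1$.

**Proposition 1.1.** For $b_1,\dots,b_n\in k^*$, the number of $k$-points of $\sum_i b_ix_i^n=0$ in $\mathbb P^{n-1}$ is
$$\frac{q^{n-1}-1}{q-1}+\frac1q\sum_{\substack{\gamma\in\{1,\dots,n-1\}^n\\ n\mid\gamma_1+\dots+\gamma_n}}\ \prod_{i=1}^n\omega_q(b_i)^{(q-1)\gamma_i/n}\,g(\gamma_i/n).\tag{2}$$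

*Proof.* Insert (1) into $\sum_{x\in k^*}\psi(bx^n)$. The sum over $x$ of $\omega_q(x)^{n(q-1)c}$ is $q-1$ if $nc\in\mathbb Z$ and $0$ otherwise, so the result is $\sum_{j=0}^{n-1}g(j/n)\omega_q(b)^{(q-1)j/n}$. The term $j=0$ is $-1$ and cancels the contribution $\psi(0)=1$ of $x=0$. Hence $\sum_{x\in k}\psi(bx^n)=\sum_{j=1}^{n-1}g(j/n)\,\omega_q(b)^{(q-1)j/n}$.

The number of affine solutions is $\frac1q\sum_{s\in k}\sum_{x\in k^n}\psi\big(s\sum_ib_ix_i^n\big)$. The term $s=0$ gives $q^{n-1}$. For $s\neq0$ take the product over $i$ of the one-variable sums with $b=sb_i$. The dependence on $s$ is $\omega_q(s)^{(q-1)\sum\gamma_i/n}$, whose sum over $s\ne0$ is $q-1$ if $n\mid\sum\gamma_i$ and $0$ otherwise. Remove the solution $x=0$ and divide by $q-1$. $\square$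

**From Gauss sums to $\Gamma_p$.** Now let $p$ be odd. Recall Morita's function $\Gamma_p:\mathbb Z_p\to\mathbb Z_p^\times$, the continuous function with $\Gamma_p(N)=(-1)^N\prod_{0<j<N,\,p\nmid j}j$ for integers $N\ge2$; it satisfies $\Gamma_p(0)=1$ and $\Gamma_p(1)=-1$. Choose $\varpi\in\mathbb C_p$ with $\varpi^{p-1}=-p$ and let $\psi_\varpi$ be the additive character of $\mathbb F_p$ with $\psi_\varpi(1)\equiv1+\varpi\bmod\varpi^2$. From now on $\psi=\psi_\varpi\circ\mathrm{Tr}_{k/\mathbb F_p}$. Two classical theorems are used.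

* Gross–Koblitz over $\mathbb F_p$: $-\sum_{v\in\mathbb F_p^*}\omega_p(v)^{-a}\psi_\varpi(v)=\varpi^a\,\Gamma_p\big(\tfrac a{p-1}\big)$ for integers $0\le a<p-1$.
* Hasse–Davenport: for a nontrivial character $\chi$ of $\mathbb F_p^*$, $-\sum_{v\in k^*}\chi(N_{k/\mathbb F_p}v)\psi(v)=\big(-\sum_{v\in\mathbb F_p^*}\chi(v)\psi_\varpi(v)\big)^r$.

For $c\in\frac1{p-1}\mathbb Z\cap[0,1]$ put $\Phi(c)=\big(\varpi^{(p-1)c}\,\Gamma_p(c)\big)^r$. Since $N_{k/\mathbb F_p}v=v^{(q-1)/(p-1)}$, we have $\omega_q(v)^{-(q-1)c}=\omega_p(N_{k/\mathbb F_p}v)^{-(p-1)c}$. Hence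
$$\Phi(c)=-g(c)\ \ (0<c<1),\qquad \Phi(0)=1,\qquad \Phi(1)=\big((-p)(-1)\big)^r=q.\tag{3}$$

Take all $b_i=1$ in (2). For each $\gamma$ put $s=\frac1n\sum\gamma_i\in\mathbb Z$. Then $\prod_ig(\gamma_i/n)=(-1)^n\prod_i\Phi(\gamma_i/n)=(-1)^n\big((-p)^s\prod_i\Gamma_p(\gamma_i/n)\big)^r$, so
$$\#X(\mathbb F_{p^r})=\sum_{l=1}^{n-1}\big(p^{\,l-1}\big)^r+(-1)^n\sum_{\gamma}\Big((-1)^{s}p^{\,s-1}\prod_i\Gamma_p(\gamma_i/n)\Big)^r.\tag{4}$$

For $n=3$ the admissible $\gamma$ are $(1,1,1)$ and $(2,2,2)$, and over $\mathbb F_p$ we get $1+p+\Gamma_p(\frac13)^3-p\,\Gamma_p(\frac23)^3$.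

Look at the index set in (4). The vectors $\beta=\gamma-(1,\dots,1)$ are exponents of monomials $x^\beta$ with all exponents at most $n-2$, and these monomials form a basis of the Milnor ring of $\sum x_i^n$. The $l$ in the first sum label the nonzero multiples of $(\frac1n,\dots,\frac1n)$, which describe the scalar symmetries of the equation. Two things change in general. The polynomial need not be diagonal: already for $x^2y+y^3$ the sum over $x$ no longer factors. And one may divide $X$ by a larger group of symmetries. Then the quotient is singular, and the points to be counted are those of a resolution. The next section says what should replace (4).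

## 2. Invertible polynomials, their symmetries, and the number $\mathrm{ST}_p$

**Matrix and potential.** A *Berglund–Hübsch matrix* is an $n\times n$ matrix $A=(a_{ij})$ with non-negative integer entries and $\det A\ne0$ such that, after permuting variables, $W=W_A=\sum_iM_i$ with $M_i(x)=\prod_jx_j^{a_{ij}}$ is a sum, in disjoint sets of variables, of blocks of three types:

* Fermat $x^a$;
* chain $x_1^{a_1}x_2+\dots+x_{d-1}^{a_{d-1}}x_d+x_d^{a_d}$;
* loop $x_1^{a_1}x_2+\dots+x_{d-1}^{a_{d-1}}x_d+x_d^{a_d}x_1$, of length $d\ge2$.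

All exponents $a,a_i$ are at least $2$. A Fermat block is treated as a chain of length $1$. If $M_i=x_i^{a_i}x_j$ we write $s(i)=j$; if $M_i=x_i^{a_i}$ then $s(i)$ is undefined. The map $s$ is injective and $s(i)\ne i$. Let $D=|\det A|$. We assume $D\mid p-1$. Since the determinant of a Fermat or chain block is the product of its exponents, and that of a loop differs from this product by $\pm1$, we have $D\ge2$. So $p$ is odd and $p\nmid D$.

**Weights.** Let $J=(1,\dots,1)$. The weights are $\varrho=JA^{-T}$, i.e. $A\varrho^T=J^T$. Put also $\varrho^\vee=JA^{-1}$.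

**Groups.** $G_A=\{\lambda\in(\mathbb Q/\mathbb Z)^n:\lambda A^T\in\mathbb Z^n\}$. Its elements have entries in $\frac1D\mathbb Z/\mathbb Z$. Fix a generator $\zeta$ of $\mathbb F_p^\times$; $\lambda$ acts by $x_j\mapsto\zeta^{(p-1)\lambda_j}x_j$. These are the diagonal symmetries of $W$. The characters of $G_A$ are the classes in $\mathbb Z^n/\mathbb Z^nA$, with $\gamma$ pairing to $\gamma\lambda^T\in\mathbb Q/\mathbb Z$. For $G\subseteq G_A$, let $G^T\subseteq\mathbb Z^n/\mathbb Z^nA$ be the group of characters trivial on $G$. Inside $G_A$ the letter $J$ means the class of $\varrho$; inside $\mathbb Z^n/\mathbb Z^nA$ it means the class of $(1,\dots,1)$. So $J\in G$ says $\varrho\in G$ modulo $\mathbb Z^n$, and $J\in G^T$ says $\sum_j\lambda_j\in\mathbb Z$ for all $\lambda\in G$.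

**Sectors.** For $\lambda\in G$ with representative in $[0,1)^n$ let $\mathrm{age}(\lambda)=\sum\lambda_i$, $\mathrm{Fix}(\lambda)=\{i:\lambda_i=0\}$, $\dim(\lambda)=\#\mathrm{Fix}(\lambda)$, and let $W_\lambda$ be $W$ with $x_i=0$ for $i\notin\mathrm{Fix}(\lambda)$. On a chain, $a_i\lambda_i+\lambda_{i+1}\in\mathbb Z$ shows that $\lambda_i=0$ implies $\lambda_{i+1}=0$. So the fixed variables of a chain form a tail, and those of a loop are all or none. Thus $W_\lambda$ is again a sum of such blocks.

**Standard monomials.** For each block of $W_\lambda$ take the exponent vectors $\alpha$ with: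

* Fermat: $0\le\alpha\le a-2$;
* loop: $0\le\alpha_i\le a_i-1$;
* chain of length $d$: $0\le\alpha_i\le a_i-1$, excluding (i) $\alpha=(a_1-1,0,a_3-1,0,\dots,a_{2l-1}-1,c,*,\dots,*)$ with $c\ge1$ in position $2l\le d$, and (ii) if $d$ is odd, $\alpha=(a_1-1,0,a_3-1,0,\dots,0,a_d-1)$.

For $d=1$ the chain rule gives the Fermat rule. Products over blocks give a basis of the Milnor ring $\mathrm{Jac}(W_\lambda)$ (Kreuzer; Krawitz); we use only the combinatorial description. Let $B_\lambda\subset\mathbb Z_{\ge0}^n$ be the set of these exponents, supported on $\mathrm{Fix}(\lambda)$, with $B_\lambda=\{0\}$ if $\mathrm{Fix}(\lambda)=\emptyset$. For $\beta\in B_\lambda$ put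
$$\gamma=\gamma(\lambda,\beta)=\beta+\sum_{i\in\mathrm{Fix}(\lambda)}\mathbf e_i,\qquad \mathrm{age}^\vee(\gamma)=\sum_i(\gamma A^{-1})_i=\gamma\varrho^T .$$
Here $\gamma A^{-1}$ is an unreduced rational vector. The form $x^\beta\bigwedge_{i\in\mathrm{Fix}(\lambda)}dx_i$ is $G$-invariant iff $[\gamma]\in G^T$. If $J\in G$ and $[\gamma]\in G^T$ then $\mathrm{age}^\vee(\gamma)\in\mathbb Z$; if $J\in G^T$ then $\mathrm{age}(\lambda)\in\mathbb Z$.

**Example 2.1.** Take the chain $x^2y+y^3$, with matrix rows $(2,1)$ and $(0,3)$. The symmetry group is cyclic of order $6$, generated by $(\frac16,\frac23)$. The element $(\frac12,0)$ has fixed set $\{y\}$ (a tail) and $W_\lambda=y^3$. For $\lambda=0$ the box is $0\le\alpha_1\le1$, $0\le\alpha_2\le2$, and (i) excludes $(1,1),(1,2)$. So the basis is $1,y,y^2,x$. With $c=\gamma A^{-1}$, i.e. $c_1=\gamma_1/2$ and $c_2=(\gamma_2-c_1)/3$, the four basis elements have $c=(\frac12,\frac16),(\frac12,\frac12),(\frac12,\frac56),(1,0)$. The last has integer entries, and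 $\Phi(1)\Phi(0)=q$ by (3). Compare with the exponential sum, for $q\equiv1\bmod 6$: with $\eta$ the quadratic character, $\sum_x\psi(x^2y)$ is $\eta(y)g(\frac12)$ for $y\ne0$ and $q$ for $y=0$. Since $\eta(y)=\eta(y^3)$,
$$\sum_{x,y\in k}\psi(x^2y+y^3)=q+g(\tfrac12)\sum_{y\ne0}\eta(y^3)\psi(y^3)=q+g(\tfrac12)\big(g(\tfrac16)+g(\tfrac12)+g(\tfrac56)\big).$$
Four basis elements, four terms; the monomial $x$ accounts for the line $y=0$, where the variable $x$ disappears from the polynomial. Section 9 proves that this happens for all blocks.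

**The number.** For $v\in(\mathbb Z_{(p)})^n$ put $\Gamma_p(v)=\prod_i\Gamma_p(v_i)$, and define
$$\mathrm{ST}_p(A,G)=\sum_{\lambda\in G}\ \sum_{\substack{\beta\in B_\lambda\\ [\gamma]\in G^T}}(-1)^{\dim(\lambda)+\mathrm{age}^\vee(\gamma)}\,p^{\mathrm{age}(\lambda)+\mathrm{age}^\vee(\gamma)-1}\,\Gamma_p(\gamma A^{-1}),\qquad\gamma=\gamma(\lambda,\beta).\tag{5}$$
For $A=n\cdot\mathrm{Id}$ and $G=\langle J\rangle$ this is (4) with $r=1$: $\lambda=lJ$ with $l\ne0$ has empty fixed set, $\gamma=0$ and age $l$; and $\lambda=0$ gives the second sum. For $W=x^2y+y^3+z^3$, $G=\langle J\rangle$ with $J=(\frac13,\frac13,\frac13)$, the invariant $\gamma$ in the sector $\lambda=0$ are $(1,1,1)$ and $(1,3,2)$, and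
$$\mathrm{ST}_p=1+p+\Gamma_p(\tfrac12)\Gamma_p(\tfrac16)\Gamma_p(\tfrac13)-p\,\Gamma_p(\tfrac12)\Gamma_p(\tfrac56)\Gamma_p(\tfrac23).$$

**The varieties.** Let $m$ be the smallest positive integer with $w=m\varrho\in\mathbb Z^n$. Let $X_A$ be the hypersurface $W=0$ in the weighted projective space over $\mathbb F_p$ with weights $w$. Here $J$ acts trivially, so $G/\langle J\rangle$ acts. Let $Y_{A,G}$ be the orbifold $[X_A/(G/\langle J\rangle)]$ and $Y=X_A/(G/\langle J\rangle)$ its coarse space. A *crepant resolution* is a proper birational morphism $\pi:Z\to Y$ of $\mathbb F_p$-schemes with $Z$ smooth over $\mathbb F_p$ and $K_Z=\pi^*K_Y$. We shall see in Section 4 that orbifold and coarse space agree in codimension one, so it does not matter on which of them $K$ is taken.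

The question comes from Aldi and Perunicic, "Invertible Calabi-Yau Orbifolds over Finite Fields", arXiv:2504.16716 (2025). There $\mathrm{ST}_p(A,G)$ is a supertrace on the cohomology of a $p$-adic deformed Borisov complex, and $\mathrm{ST}_p(A,G)\equiv\#X_A(\mathbb F_p)\pmod p$ under the hypotheses below. Is $\mathrm{ST}_p(A,G)$ the number of $\mathbb F_p$-points of every crepant resolution? The answer is yes. Put
$$E_{\lambda,\beta}=(-1)^{\mathrm{age}^\vee(\gamma)}p^{\mathrm{age}(\lambda)+\mathrm{age}^\vee(\gamma)-1}\,\Gamma_p(\gamma A^{-1}).$$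

**Theorem 1.** Let $A$ be an $n\times n$ Berglund–Hübsch matrix, $n\ge3$, $\det A\mid p-1$, and $G\subseteq G_A$ a subgroup with $J\in G\cap G^T$. Assume $JA^{-T}J^T=1$. Then for every crepant resolution $Z$ of $Y_{A,G}$ and every $r\ge1$,
$$\#Z(\mathbb F_{p^r})=\sum_{\lambda\in G}\ \sum_{\beta\in B_\lambda,\,[\gamma]\in G^T}(-1)^{\dim(\lambda)}E_{\lambda,\beta}^{\,r}.\tag{6}$$
For $r=1$ this says $\#Z(\mathbb F_p)=\mathrm{ST}_p(A,G)$.

## 3. The Fermat quartic modulo an involution

Let us test (6) on the simplest singular quotient: $W=x^4+y^4+z^4+w^4$, $256\mid p-1$, and $G$ generated by $J=(\frac14,\frac14,\frac14,\frac14)$ and $\sigma=(\frac12,\frac12,0,0)$. It has order $8$, and all its elements have integral coordinate sum, so $J\in G\cap G^T$. Here $Y=X/\sigma$.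

*Points of $Y$.* A point of $Y(k)$ is a Frobenius-stable $\langle\sigma\rangle$-orbit in $X(\overline k)$. An orbit $O$ with stabilizers of order $e$ contains $2/e$ points $P$, and for each there are $e$ elements $h\in\{1,\sigma\}$ with $\mathrm{Fr}(P)=hP$. So $\#Y(k)=\frac12\sum_{h}\#\{P:\mathrm{Fr}(P)=hP\}$. Let $\xi$ generate $k^*$ and $\delta^2=\xi$, so $\delta^{q-1}=-1$. Then $[\delta x':\delta y':z':w']$ satisfies $\mathrm{Fr}(P)=\sigma P$ iff $[x':y':z':w']$ is rational, and the equation becomes $\xi^2(x'^4+y'^4)+z'^4+w'^4=0$. In (2) the twist produces the factor $\omega_q(\xi)^{(q-1)(\gamma_1+\gamma_2)/2}=(-1)^{\gamma_1+\gamma_2}$. Averaging,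
$$\#Y(k)=1+q+q^2+\frac1q\sum_{\substack{\gamma\in\{1,2,3\}^4,\ 4\mid\sum\gamma_i\\ \gamma_1+\gamma_2\text{ even}}}\ \prod_ig(\gamma_i/4).$$

*The resolution.* The fixed points of $\sigma$ on $X$ are the four points with $x=y=0$ and the four with $z=w=0$. All are rational, since $8\mid p-1$ makes $-1$ a fourth power. At a fixed point there are local parameters $a,b$ with $\sigma(a,b)=(-a,-b)$. Blow up the point and divide by $\sigma$: the two charts have parameters $(a^2,b/a)$ and $(b^2,a/b)$, so the result is smooth. The exceptional curve is a $\mathbb P^1$ over $k$. Also $da\wedge db=a\,da\wedge d(b/a)=\frac12d(a^2)\wedge d(b/a)$, so the resolution is crepant. Hence $\#Z(k)=\#Y(k)+8q$.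

*The right side of (6).* By (3), $(-1)^{\dim(\lambda)}E_{\lambda,\beta}^r$ equals $q^{\mathrm{age}(\lambda)-1}\prod_{i\in\mathrm{Fix}(\lambda)}g(\gamma_i/4)$. The elements $J,2J,3J$ give $1+q+q^2$, and $\lambda=0$ gives the sum displayed above: invariance means $4\mid\sum\gamma_i$ and $\gamma_1+\gamma_2$ even. The element $\sigma$ has age $1$, fixed set $\{3,4\}$ and invariant $(\gamma_3,\gamma_4)=(1,3),(2,2),(3,1)$. Each contributes $g(c)g(-c)=\omega_q(-1)^{(q-1)c}q=q$, because $-1$ is a fourth power; so $\sigma$ gives $3q$. So does $\sigma+2J=(0,0,\frac12,\frac12)$. Finally $\sigma+J$ and $\sigma+3J$ have age $2$ and no fixed coordinates, and give $q$ each. The total from these four elements is $8q$, as it should be.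

**Where this approach stops.** We counted $Y(k)$ and added the exceptional fibers, which we knew because we had built $Z$ explicitly. Theorem 1 is about an arbitrary crepant resolution in any dimension. All we are told is that $Z$ is smooth, that $\pi$ is proper and birational, and that $K_Z=\pi^*K_Y$. Nothing in this describes the fibers of $\pi$, so the count cannot be done fiber by fiber. What the hypothesis does control is a differential form.

**The way past it.** Let $O=k[[t]]$ and $K=k((t))$. Suppose $Y$ carries a volume form $\omega$ whose pullback to $Z$ has no zeros and no poles. Then the volume of $Z(O)$ with respect to $|\pi^*\omega|$ is $q^{-\dim Z}\#Z(k)$. Properness gives $Z(O)=Z(K)$, and up to a null set $Z(K)$ is $U(K)$ for any dense open $U\subset Y$ over which $\pi$ is an isomorphism. So $\#Z(k)$ is a volume of $U(K)$, and $Z$ has disappeared. We take $U$ inside a torus quotient and compute the volume in the coordinates $u_i=M_i(x)$, where the equation $W=0$ is the linear equation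 $\sum u_i=0$. As in Proposition 1.1, an additive character linearizes this equation. The valuations of $u$ then run through a lattice, and the fractional parts of the lattice points are the sectors $\lambda\in G$.

## 4. The torus quotient and its volume form

All hypotheses of Theorem 1 are in force from now on.

**Step 1: the weights lie strictly between $0$ and $1$.** This gives convergence later. The vector $c=\varrho^\vee$ satisfies $a_jc_j+c_{s^{-1}(j)}=1$, the second term being absent if $j$ is not in the image of $s$. On a chain, $c_1=1/a_1$ and $c_j=(1-c_{j-1})/a_j$, so inductively $c_j\in(0,1)$. On a loop, $c\mapsto((1-c_{j-1})/a_j)_j$ is a contraction of $\mathbb R^d$ in the sup norm that maps $[0,1]^d$ into $[0,\frac12]^d$. Its unique fixed point $c$ therefore has $c_j\le\frac12$, whence $c_j\ge\frac1{2a_j}>0$. So $0<\varrho^\vee_i<1$. The same argument applied to $a_j\varrho_j+\varrho_{s(j)}=1$ gives $0<\varrho_j<1$. Also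
$$\sum_i\varrho_i^\vee=JA^{-1}J^T=JA^{-T}J^T=1=\sum_j\varrho_j .$$
The integer $m$ is the order of $J$ in $G_A$, so $m\mid D\mid p-1$. We have $0<w_j<m<p$, $\sum_jw_j=m$ and $Aw^T=mJ^T$. If $d$ divides all $w_j$, then $d\mid m$ and $(m/d)\varrho=w/d$ is integral, so $d=1$ by minimality of $m$. Thus $\gcd(w_j)=1$.

**Step 2: the groups.** Let $C=\{W=0\}\subset\mathbb A^n$, $C^*=C\setminus0$, $T=\mathbb G_m^n$, $\mathbf w(\tau)=(\tau^{w_j})_j$ and $H=G\cdot\mathbf w(\mathbb G_m)\subset T$. For $g\in G$, $M_i(g)=1$; and $M_i(\mathbf w(\tau))=\tau^m$. So $G\cap\mathbf w(\mathbb G_m)=\mathbf w(\mu_m)=\langle J\rangle$, the last equality because $\zeta^{\frac{p-1}mw_j}=\zeta^{(p-1)\varrho_j}$. Hence $H/\mathbf w(\mathbb G_m)=G/\langle J\rangle$ and $Y=C^*/H$.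

**Step 3: $C^*$ is smooth and $C$ is geometrically integral.** Let $x$ be a critical point of $W$ over $\overline{\mathbb F}_p$. Then $\sum_ia_{ij}M_i(x)=x_j\partial_jW(x)=0$ for all $j$, and since $p\nmid\det A$ all $M_i(x)$ vanish. On a chain, $x_d=0$. If $x_i=0$, then $0=\partial_iW=x_{i-1}^{a_{i-1}}$ because $a_i\ge2$, so $x_{i-1}=0$, and so on down. On a loop some $x_i=0$, and the same argument runs cyclically. So $0$ is the only critical point and $C^*$ is smooth.

Suppose $W=W_1W_2$ over $\overline{\mathbb F}_p$ with nonconstant factors. They are quasi-homogeneous for the positive weights $w$, so they vanish at $0$. Then $\{W_1=W_2=0\}$ has dimension at least $n-2\ge1$ and consists of critical points, a contradiction. So $C$ is geometrically integral. As $W$ is not a multiple of any $x_j$, $C\cap T$ is dense in $C$.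

**Step 4: an invariant form on $C^*$.** Let $\Omega=dx_1\wedge\dots\wedge dx_n$, and let $\omega_C$ be the nowhere vanishing $(n-1)$-form on $C^*$ with $dW\wedge\omega_C=\Omega$ (where $\partial_jW\ne0$ it is $\pm\bigwedge_{i\ne j}dx_i/\partial_jW$). For $h=g\,\mathbf w(\tau)\in H$ we have $W\circ h=\tau^mW$ and $h^*\Omega=(\prod_jg_j)\,\tau^{\sum w_j}\Omega=\tau^m\Omega$: indeed $\prod_jg_j=\zeta^{(p-1)\sum\lambda_j}=1$ because $J\in G^T$, and $\sum w_j=m$. So $\omega_C$ is $H$-invariant. Let $\varepsilon=\sum_jw_jx_j\partial_j$, the vector field of the action of $\mathbf w(\mathbb G_m)$. It spans $\mathrm{Lie}\,H$, it is tangent to $C$, and it vanishes nowhere on $C^*$ because $p\nmid w_j$.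

**Step 5: stabilizers, and the size of the non-free locus.** Let $\chi_j$ be the character $h\mapsto h_j$ of $H$, and $\mathrm X(H)$ the character group, generated by the $\chi_j$. The stabilizer of a point with support $S$ (the set of $i$ with $x_i\ne0$) is $\{h\in H:h_i=1\ \forall i\in S\}$, the diagonalizable group with character group $\mathrm X(H)/\langle\chi_i:i\in S\rangle$. For $i\in S$ this quotient is killed by $Dw_i$: for any $a\in\mathbb Z^n$, the monomial $x^{Dw_ia}\,x_i^{-D\,aw^T}$ is $H$-invariant, as $G$ is killed by $D$ and the $\tau$-exponents cancel. Since $p\nmid Dw_i$, stabilizers in $C^*$ are finite étale of order prime to $p$.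

There are finitely many supports, so only finitely many $h\in H(\overline{\mathbb F}_p)$ have a fixed point on $C^*$. Let $h\ne1$ be one of them. Its order is prime to $p$, so the fixed locus $(C^*)^h$ is smooth with tangent spaces $(T_xC^*)^h$. Suppose it has codimension at most $1$ at $x$. As $h$ preserves $\omega_C$, it acts on $T_xC^*$ with determinant $1$. All eigenvalues but at most one are $1$, so $h$ acts trivially on $T_xC^*$, and $(C^*)^h$ contains a nonempty open subset of the irreducible $C^*$; so it is all of $C^*$. But $H\subset T$ acts freely on $C\cap T\neq\emptyset$, a contradiction. Hence the non-free locus has codimension at least $2$ in $C^*$.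

**Step 6: the quotient $Y$ and the form $\omega$.** For $S\ne\emptyset$ let $C_S=\{x\in C:x_i\ne0\ \forall i\in S\}$ and let $B_S$ be its coordinate ring, graded by $\mathrm X(H)$. $Y$ is covered by the affine schemes $\mathrm{Spec}\,B_{\{j\}}^H$. These are normal, because the rings $B_{\{j\}}$ are normal domains. As a finite quotient of a closed subvariety of a weighted projective space, $Y$ is projective, and it is geometrically integral because $C$ is. For $j\in S$, $\mathrm{Spec}\,B_S^H$ is the principal open subset of $\mathrm{Spec}\,B_{\{j\}}^H$ where the invariant function $\prod_{i\in S}x_i^{Dw_j}x_j^{-Dw_i}$ is invertible.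

Let $\mathcal S$ be the family of those $S$ for which $\chi_i$, $i\in S$, generate $\mathrm X(H)$. A point is free iff its support is in $\mathcal S$, and the free locus is $C^\circ=\bigcup_{S\in\mathcal S}C_S$. For $S\in\mathcal S$ every $\chi\in\mathrm X(H)$ is the character of a Laurent monomial $u_\chi$ in the $x_i$, $i\in S$, a unit of $B_S$. So $B_S=\bigoplus_\chi B_S^Hu_\chi$ is free over $B_S^H$, and $B_S\otimes_{B_S^H}B_S\to B_S\otimes\mathbb F_p[H]$, $a\otimes b_\chi\mapsto ab_\chi\otimes\chi$ for $b_\chi$ of degree $\chi$, is an isomorphism because it sends $a\otimes u_\chi$ to $au_\chi\otimes\chi$. That is, $C_S\to\mathrm{Spec}\,B_S^H$ is an $H$-torsor. Let $Y^\circ=\bigcup_{S\in\mathcal S}\mathrm{Spec}\,B_S^H$. As $H$ is smooth and $C^\circ$ is smooth, $Y^\circ$ is smooth. The fibers of $C^*\to Y$ are $H$-orbits, of dimension $1$. So by Step 5 the complement of $Y^\circ$ in $Y$ has dimension at most $(n-3)-1=\dim Y-2$. Over $Y^\circ$ the orbifold $[C^*/H]$ and $Y$ coincide, which is the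 remark made before Theorem 1. Finally $\{1,\dots,n\}\in\mathcal S$, so $U:=(C\cap T)/H\subset Y^\circ$.

The form $\iota_\varepsilon\omega_C$ is an $H$-invariant $(n-2)$-form, nowhere zero on $C^*$ and killed by $\iota_\varepsilon$. On $C_S$, $S\in\mathcal S$, the relative differentials of the torsor have rank one, dual to $\varepsilon$. Locally write $\Omega^1_{C_S}$ as the pullback of $\Omega^1_{Y^\circ}$ plus a line spanned by $\alpha$ with $\alpha(\varepsilon)=1$. A form $\eta_0+\alpha\wedge\eta_1$, with $\eta_0,\eta_1$ built from the pullback, has $\iota_\varepsilon$ equal to $\eta_1$, so it is killed iff $\eta_1=0$. Hence forms killed by $\iota_\varepsilon$ are sections of the pullback of $\Omega^{n-2}_{Y^\circ}$, and the $H$-invariant ones (degree $0$) come from $Y^\circ$. So $\iota_\varepsilon\omega_C$ is the pullback of a nowhere vanishing $(n-2)$-form $\omega$ on $Y^\circ$, and $K_Y=\mathrm{div}(\omega)=0$ on the normal variety $Y$.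

## 5. Weil's formula: the number of points as a volume

Let $K=k((t))\supset O=k[[t]]$, $|x|=q^{-\mathrm{val}(x)}$, with Haar measure on $K$ normalized by $\mathrm{vol}(O)=1$. An algebraic top form $\eta$ on a smooth variety $V$ defines a measure $|\eta|$ on $V(K)$: in local analytic coordinates $\eta=h\,dx_1\wedge\dots\wedge dx_d$ gives $|h|\,dx_1\cdots dx_d$, independently of coordinates by the change of variables formula. Étale maps are local analytic isomorphisms on $K$-points. For example, $\int_{O^*}|dx/x|=1-q^{-1}=q^{-1}\#\mathbb G_m(k)$.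

**Proposition 5.1.** For every crepant resolution $Z$,
$$\#Z(k)=q^{\,n-2}\int_{U(K)}|\omega|.\tag{7}$$

*Proof.* *$\pi^*\omega$ has no zeros or poles.* If $K_Z=\pi^*K_Y$ is read as an equality of divisors of the same form, then $\mathrm{div}(\pi^*\omega)=\pi^*\mathrm{div}(\omega)=0$. Suppose it is read only as $K_Z\sim\pi^*K_Y$, that is, $\mathrm{div}(\pi^*\omega)=\mathrm{div}(f)$ for a rational function $f$. As $Y$ is normal and $\pi$ proper birational, $\pi$ is an isomorphism over an open set whose complement has codimension at least $2$; shrink it to lie in $Y^\circ$. There $\omega$ has no zeros, so $f$, viewed on $Y$, is a unit outside codimension $2$. On the normal projective geometrically integral $Y$ such an $f$ is constant, so again $\mathrm{div}(\pi^*\omega)=0$.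

*Volume of $Z(O)$.* At $z\in Z(k)$, local étale coordinates identify the points of $Z(O)$ reducing to $z$ with $(tO)^{n-2}$, and $\pi^*\omega$ is a unit times $dx_1\wedge\dots\wedge dx_{n-2}$. So these points have volume $q^{-(n-2)}$, and $\int_{Z(O)}|\pi^*\omega|=q^{-(n-2)}\#Z(k)$.

*From $Z(O)$ to $U(K)$.* $Z$ is proper, so $Z(O)=Z(K)$. The $K$-points of a proper closed subset of a smooth irreducible variety form a null set: locally there is an étale map to affine space, the image of the closed subset lies in the zero set of a nonzero polynomial, and that zero set is null by Fubini. ($Z$ and $U$ stay irreducible over $K$, as they are birational to the geometrically integral $Y$.) Since $\pi$ is an isomorphism over a dense open subset of $U$, the integrals over $Z(K)$ and $U(K)$ agree. $\square$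

## 6. The coordinates $u_i=M_i(x)$

A $K$-point of a quotient need not lift to a $K$-point upstairs. This section describes $U(K)$ in coordinates in which this is harmless.

**Step 1: the lattices.** Let $\tilde G\subset\mathbb Q^n$ be the preimage of $G$; it contains $\mathbb Z^n$ and $\varrho$. Put $R=\tilde GA^T\subset\mathbb Z^n$. The preimage of $G_A$ is $\mathbb Z^nA^{-T}$, so $\mathbb Z^n/R\cong G_A/G$ is killed by $D$. Moreover $\mathbb Z^nA^T\subset R$, and $J=\varrho A^T\in R$ because $J\in G$. The torus $T/G$ has character lattice $\{\chi\in\mathbb Z^n:\chi\lambda^T\in\mathbb Z\ \forall\lambda\in\tilde G\}$. Its cocharacter lattice is the dual of this, namely $\tilde G$, so $(T/G)(K)=\tilde G\otimes K^*$. The monomials $M=(M_i)$ induce an isogeny $\phi:T/G\to T_M:=\mathbb G_m^n$ which is $v\mapsto vA^T$ on cocharacters, with image lattice $R$.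

**Step 2: counting preimages.** Let $\xi$ be a generator of $k^*$. For $u\in(K^*)^n$ let $\mathrm{ac}(u)\in(k^*)^n$ be the vector of leading coefficients, and put $\xi^R=\{(\xi^{\rho_i})_i:\rho\in R\}$. Then for $u\in(K^*)^n$
$$N(u):=\#\phi^{-1}(u)(K)=[\mathbb Z^n:R]\cdot\mathbf 1\big[\mathrm{val}(u)\in R,\ \mathrm{ac}(u)\in\xi^R\big],\qquad |\xi^R|=\frac{(q-1)^n}{[\mathbb Z^n:R]}.\tag{8}$$
Indeed, choose a basis of $\mathbb Z^n$ such that suitable multiples $d_1,\dots,d_n$ of its members form a basis of $R$. In these bases $\phi$ on $K$-points is $(y_i)\mapsto(y_i^{d_i})$, with $d_i\mid D\mid q-1$. Write $K^*=t^{\mathbb Z}\times k^*\times(1+tO)$. The $d_i$-th power map is injective on $t^{\mathbb Z}$, has kernel of order $d_i$ on $k^*$, and is bijective on the $\mathbb Z_p$-module $1+tO$ because $p\nmid d_i$. So the kernel has order $\prod d_i=[\mathbb Z^n:R]$, and the image of $R\otimes K^*$ in $\mathbb Z^n\otimes K^*$ is described by the two conditions in (8). As $(q-1)\mathbb Z^n\subset D\mathbb Z^n\subset R$,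 we have $|\xi^R|=[R:(q-1)\mathbb Z^n]$, which is the last formula.

So $N(u)$ depends only on $\mathrm{val}(u)$ and $\mathrm{ac}(u)$, and $N(\tau u)=N(u)$ for $\tau\in K^*$ because $J\in R$. (For $T=\mathbb G_m$ and $M=x^2$: if $G=1$, then $R=2\mathbb Z$ and $N(u)=2$ on squares; if $G=\mu_2$, then $R=\mathbb Z$ and $N=1$ everywhere.)

**Step 3: $U$ inside $T/G$.** Let $L(u)=\sum_iu_i$, so that $W=L\circ M$. Fix $i_0$ and let $V_{i_0}=\{u\in T_M:L(u)=0,\ u_{i_0}=1\}$ and $S=\{x\in C\cap T:M_{i_0}(x)=1\}$. The function $M_{i_0}$ on $C\cap T$ has the $H$-character $g\mathbf w(\tau)\mapsto\tau^m$, which is surjective onto $\mathbb G_m$ with kernel $G\cdot\mathbf w(\mu_m)=G$. So, with $B$ the coordinate ring of $C\cap T$, $B^G=B^H[M_{i_0}^{\pm1}]$. Since $p\nmid|G|$, taking $G$-invariants is exact, and $(B/(M_{i_0}-1))^G=B^G/(M_{i_0}-1)=B^H$. Hence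
$$U=S/G=\phi^{-1}(V_{i_0})\subset T/G ,$$
and the map $U\to V_{i_0}$ is given by the functions $(M_i/M_{i_0})_i$ on $U$.

**Step 4: the form $\omega$.** On $T$ we have $\Omega=x^J\bigwedge_jdx_j/x_j$ and $M^*\big(\bigwedge_idu_i/u_i\big)=\det(A)\bigwedge_jdx_j/x_j$. So $\omega_C=\frac{x^J}{\det A}M^*\theta_0$ on $C\cap T$, where $dL\wedge\theta_0=\bigwedge_i du_i/u_i$, i.e. $\theta_0=\pm\bigwedge_{i\ne i_1}du_i/\prod_iu_i$ on $\{L=0\}$ for any $i_1$. Since $\varepsilon(M_i)=mM_i$, the field $\varepsilon$ maps to $m\sum_iu_i\partial_{u_i}$. Contract with it and restrict to $u_{i_0}=1$, where $du_{i_0}=0$: if $i_1\ne i_0$, only the term in which $du_{i_0}$ has been contracted survives. So the pullback of $\omega$ to $S$ is $f\cdot M^*\theta$ with $f=\frac m{\det A}x^J$ and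
$$\theta=\pm\bigwedge_{i\ne i_0,i_1}du_i\Big/\prod_{i\ne i_0}u_i\quad\text{on }V_{i_0}.$$
The function $f$ is $G$-invariant because $J\in G^T$. As $J=\varrho^\vee A$ and $D\varrho^\vee\in\mathbb Z^n$, we have $f^D=\mathrm{const}\cdot\prod_iu_i^{D\varrho_i^\vee}$ with a constant in $\mathbb F_p^*$. So $|f|=\prod_i|u_i|^{\varrho_i^\vee}$. Finally $\phi:U\to V_{i_0}$ is finite étale, because the degree of $\phi$ is prime to $p$. So for measurable $P\subset V_{i_0}(K)$
$$\int_{\phi^{-1}(P)(K)}|\omega|=\int_PN(u)\prod_i|u_i|^{\varrho_i^\vee}\,|\theta|.\tag{9}$$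

## 7. An exponential integral and a lattice sum

In Proposition 1.1 we summed $\psi(sW)$ over a scalar $s$ to impose $W=0$. Here the scalar is already contained in $u$, since the $u_i$ are defined up to a common factor. For $a\in O$ let $\bar a\in k$ be its reduction, and let
$$\mathcal I=\int_{(O\setminus0)^n}N(u)\,\psi\big(\overline{u_1+\dots+u_n}\big)\prod_i|u_i|^{\varrho_i^\vee-1}du_i .\tag{10}$$
It converges absolutely, since $N$ is bounded and $\varrho_i^\vee>0$.

**Lemma 7.1.** $\mathcal I=q^{-1}\int_{U(K)}|\omega|$. Hence, by (7),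
$$\#Z(k)=q^{\,n-1}\mathcal I.\tag{11}$$

*Proof.* Split the domain by $i_0$, the least index with $|u_{i_0}|$ maximal. Write $u=\tau u'$ with $\tau=u_{i_0}\in O\setminus0$ and $u'_{i_0}=1$. Then $u'\in O^n$, with $|u'_i|<1$ for $i<i_0$, and every such pair $(\tau,u')$ with nonzero coordinates occurs. We have $N(u)=N(u')$. Since $\sum\varrho_i^\vee=1$, $\prod_i|u_i|^{\varrho_i^\vee}=|\tau|\prod_i|u'_i|^{\varrho_i^\vee}$. Also $\prod_idu_i/|u_i|=\frac{d\tau}{|\tau|}\prod_{i\ne i_0}du'_i/|u'_i|$. The factors $|\tau|$ cancel, and the $\tau$-integral is $\int_O\psi(\overline{\tau L(u')})\,d\tau=\mathbf 1[L(u')\in tO]$.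

If $L(u')\in tO$, then some $u'_i$ with $i\ne i_0$ is a unit, as $u'_{i_0}=1$. Let $i_1$ be the least such $i$, and split by $i_1$. Replace the coordinate $u'_{i_1}$ by $e=L(u')\in tO$ (Jacobian $1$). With the other coordinates fixed, changing $e$ within $tO$ changes $u'_{i_1}$ by an element of $tO$, so $|u'_{i_1}|=1$ and $\mathrm{ac}(u'_{i_1})$ do not change. Hence neither the domain nor the integrand depends on $e$, and integrating over $e\in tO$ gives a factor $q^{-1}$. What remains, at $e=0$, is the integral of $N(u')\prod_i|u'_i|^{\varrho_i^\vee}|\theta|$ over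
$$P_{i_0,i_1}=\{u'\in V_{i_0}(K)\cap O^n:\ |u'_i|<1\ (i<i_0),\ i_1\text{ is the least }i\ne i_0\text{ with }|u'_i|=1\}.$$
A point of $U(K)$ lies over exactly one $P_{i_0,i_1}$: take $i_0$ the least index where $|M_i|$ is maximal among $|M_1|,\dots,|M_n|$ (only ratios matter), and then $i_1$. Sum (9) over all $(i_0,i_1)$. $\square$

**Lattice sum.** The set $\{u:\mathrm{val}(u)=e,\ \mathrm{ac}(u)=b\}$ has measure $q^{-n}$ for $\prod_idu_i/|u_i|$. Vectors $e\in R$ are written uniquely as $e=vA^T$ with $v\in\tilde G$, and $\varrho^\vee e^T=JA^{-1}Av^T=\sum_jv_j$. So by (8)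
$$\mathcal I=q^{-n}[\mathbb Z^n:R]\sum_{\substack{v\in\tilde G\\ vA^T\ge0}}q^{-\sum_jv_j}\,Q(v),\qquad Q(v)=\sum_{b\in\xi^R}\psi\Big(\sum_{i:\,(vA^T)_i=0}b_i\Big),\tag{12}$$
with absolute convergence, even if each $|Q(v)|$ is replaced by $|\xi^R|$.

If the sum ran over $v\ge0$, we could read off sectors at once: $v$ modulo $\mathbb Z^n$ is some $\lambda\in G$, and sums of $q^{-\sum v_j}$ over $v\ge0$ are geometric series. But the condition is $vA^T\ge0$, which is weaker when $A$ is not diagonal. For the chain $x^2y+y^3$ one has $vA^T=(2v_1+v_2,3v_2)$, and all $v=(-1,2+l)$ with $l\ge0$ are allowed. The next lemma removes them, and this small family shows how: $\psi$ sees $b_1$ only at $l=0$.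

**Lemma 7.2.** The terms of (12) with $v\not\ge0$ sum to $0$.

*Proof.* Let $\mathfrak B$ be the set of $v\in\tilde G$ with $e(v)=vA^T\ge0$ and $v\not\ge0$. For $v\in\mathfrak B$ let $i^*$ be the least index at which $v_i$ is minimal, so $v_{i^*}<0$. Since $e_{i^*}\ge0$, the index $j=s(i^*)$ exists and $v_j\ge a_{i^*}|v_{i^*}|\ge2|v_{i^*}|$. As $s$ is injective, $v_j$ occurs only in $e_{i^*}=a_{i^*}v_{i^*}+v_j$ and in $e_j=a_jv_j\,(+v_{s(j)})$.

*Families.* Let $v'=v+\kappa\mathbf e_j$ with $\kappa\in\mathbb Z$ and $e_{i^*}(v')\ge0$. Then $v'_j\ge2|v_{i^*}|>0$. As $v_{s(j)}\ge v_{i^*}$ (if $s(j)$ exists), $e_j(v')\ge4|v_{i^*}|-|v_{i^*}|>0$. The other $e_i$ are unchanged. So $v'\in\mathfrak B$, and it has the same $i^*$, because $j$ carries a positive coordinate in both vectors. Conversely, two elements of $\mathfrak B$ with the same $i^*$ that agree except in the coordinate $v_j$ differ by an integer there, since $e_{i^*}\in\mathbb Z$. Therefore $\mathfrak B$ is partitioned into families in which $i^*$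 and all coordinates except $v_j$ are fixed and $l=e_{i^*}$ runs over all integers $l\ge0$.

*Each family sums to zero.* In a family, $Z_0=\{i\ne i^*:e_i=0\}$ does not depend on $l$, and $j\notin Z_0$. The family's sum is proportional to
$$Q_0+\sum_{l\ge1}q^{-l}Q_1=Q_0+\tfrac1{q-1}Q_1,\qquad Q_0=\sum_{b\in\xi^R}\psi\Big(b_{i^*}+\sum_{i\in Z_0}b_i\Big),\quad Q_1=\sum_{b\in\xi^R}\psi\Big(\sum_{i\in Z_0}b_i\Big).$$
Since $\mathbb Z^nA^T\subset R$, the set $\xi^R$ is stable under multiplication by $M(1,\dots,y_j,\dots,1)$, $y_j\in k^*$. This multiplies $b_{i^*}$ by $y_j$ and $b_j$ by $y_j^{a_j}$ and fixes the other $b_i$, in particular those with $i\in Z_0$. Averaging over $y_j$, with $\sum_{y\in k^*}\psi(yb_{i^*})=-1$, gives $Q_0=-\frac1{q-1}Q_1$. Absolute convergence justifies the regrouping. $\square$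

## 8. Sectors and exponential sums

For $\mu\in G$ fix a lift $\tilde\mu\in\tilde G$ and put $b_i(\mu)=\xi^{(\tilde\mu A^T)_i}$. For $\lambda\in G$ let
$$S_\lambda=\frac1{|G|}\sum_{\mu\in G}\ \sum_{x\in k^{\mathrm{Fix}(\lambda)}}\psi\Big(\sum_ib_i(\mu)M_i(x)\Big),\tag{13}$$
where coordinates outside $\mathrm{Fix}(\lambda)$ are set to $0$. This is the exponential sum of $W_\lambda$, averaged over twists of its coefficients. To split it by the support $I$ of $x$, put $E(I)=\{i:\ a_{ij}\ne0\Rightarrow j\in I\}\subset I$, so that $M_i(x)\ne0$ iff $i\in E(I)$. Then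
$$S_\lambda=\sum_{I\subset\mathrm{Fix}(\lambda)}S_I,\qquad S_I=\frac1{|G|}\sum_{\mu\in G}\ \sum_{y\in(k^*)^I}\psi\Big(\sum_{i\in E(I)}b_i(\mu)M_i(y)\Big).$$
Changing the lift $\tilde\mu$ by an integer vector rescales $y$, so nothing depends on it.

**Proposition 8.1.**
$$\#Z(k)=q^{-1}\sum_{\lambda\in G}q^{\mathrm{age}(\lambda)}S_\lambda.\tag{14}$$

*Proof.* *$Q(v)$ for $v\ge0$.* The homomorphism $\tilde G\to\xi^R$, $v\mapsto\xi^{vA^T}$, is surjective and kills $(q-1)\mathbb Z^n$. So all fibers of $\tilde G/(q-1)\mathbb Z^n\to\xi^R$ have size $|G|(q-1)^n/|\xi^R|=|G|[\mathbb Z^n:R]$. The bijection $(\mu,\xi^\kappa)\mapsto\tilde\mu+\kappa$ from $G\times(k^*)^n$ to $\tilde G/(q-1)\mathbb Z^n$ turns this map into $(\mu,y)\mapsto b(\mu)M(y)$. If $v\ge0$ and $I=\{j:v_j=0\}$, then $(vA^T)_i=\sum_ja_{ij}v_j=0$ iff $i\in E(I)$, and for such $i$ the value $M_i(y)$ depends only on $(y_j)_{j\in I}$. Hence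
$$[\mathbb Z^n:R]\,Q(v)=\frac1{|G|}\sum_{\mu\in G}\sum_{y\in(k^*)^n}\psi\Big(\sum_{i\in E(I)}b_i(\mu)M_i(y)\Big)=(q-1)^{n-|I|}S_I .$$

*Summing over $v\ge 0$.* Let $\lambda=[v]\in G$ and $F=\mathrm{Fix}(\lambda)\supset I$. For fixed $\lambda$ and $I$, the coordinate $v_j$ ranges over $\lambda_j+\mathbb Z_{\ge0}$ for $j\notin F$, over $\mathbb Z_{\ge1}$ for $j\in F\setminus I$, and is $0$ for $j\in I$; the condition $vA^T\ge0$ is automatic. So
$$\sum_vq^{-\sum v_j}=q^{-\mathrm{age}(\lambda)}\Big(\frac q{q-1}\Big)^{n-|F|}\Big(\frac1{q-1}\Big)^{|F|-|I|}.$$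
Multiplied by $(q-1)^{n-|I|}$, all powers of $q-1$ cancel. By (12) and Lemma 7.2, $q^n\mathcal I=\sum_\lambda q^{-\mathrm{age}(\lambda)+n-\dim(\lambda)}S_\lambda$. Now $\mathrm{age}(-\lambda)=\sum_{j\notin F}(1-\lambda_j)=n-\dim(\lambda)-\mathrm{age}(\lambda)$, and $S_{-\lambda}=S_\lambda$ since $\mathrm{Fix}(-\lambda)=\mathrm{Fix}(\lambda)$. So $q^n\mathcal I=\sum_\lambda q^{\mathrm{age}(\lambda)}S_\lambda$, and (11) gives the claim. $\square$

In the Fermat case of Section 1, $S_\lambda=1$ for $\lambda=lJ\ne0$, and $S_0$ is the average of $\sum_x\psi(\xi^lW(x))$ over $0\le l<n$; so (14) gives back (2) with all $b_i=1$.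

Equation (14) was derived in $\mathbb C$, but it is an identity between elements of $\overline{\mathbb Q}$. From now on we read it in $\mathbb C_p$.

## 9. Gauss sums, block by block

**Step 1: expand $S_\lambda$ in Gauss sums.** Insert (1) in $S_I$ for each $i\in E(I)$, with variables $c_i\in\frac1{q-1}\mathbb Z/\mathbb Z$. Extend $c$ and its lifts by $0$ outside $E(I)$; then $cA$ vanishes outside $I$. The sum over $y\in(k^*)^I$ of $\omega_q(y)^{(q-1)cA}$ is $(q-1)^{|I|}$ if $cA\in\mathbb Z^n$ and $0$ otherwise. If $\gamma=cA\in\mathbb Z^n$, the factor depending on $\mu$ is $\omega_q(\xi)^{(q-1)c(\tilde\mu A^T)^T}=\omega_q(\xi)^{(q-1)\gamma\tilde\mu^T}$, where $\omega_q(\xi)$ has exact order $q-1$. This is a character of $\mu\in G$, so its average is $1$ if $[\gamma]\in G^T$ and $0$ otherwise. Conversely every $c\in(\mathbb Q/\mathbb Z)^n$ with $cA\in\mathbb Z^n$ has entries in $\frac1D\mathbb Z/\mathbb Z$, and $D\mid p-1\mid q-1$. So with $\mathcal C=\{c\in(\mathbb Q/\mathbb Z)^n:cA\in\mathbb Z^n,\ [cA]\in G^T\}$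 and $F=\mathrm{Fix}(\lambda)$,
$$S_\lambda=\sum_{c\in\mathcal C}T_F(c),\tag{15}$$
$$T_F(c)=\sum_{I\subset F,\ E(I)\supset\mathrm{supp}(c)}(q-1)^{|I|-|E(I)|}\prod_{i\in E(I)}g(c_i).\tag{16}$$
(The class $[cA]\in\mathbb Z^n/\mathbb Z^nA$ does not depend on the lift of $c$.)

**Step 2: match $T_F$ with standard monomials.**

**Proposition 9.1.** For $\beta\in B_\lambda$, all entries of $\gamma(\lambda,\beta)A^{-1}$ lie in $[0,1]$. For every $\bar c\in(\mathbb Q/\mathbb Z)^n$ with $\bar cA\in\mathbb Z^n$,
$$T_F(\bar c)=\sum_{\beta\in B_\lambda:\ \gamma A^{-1}\equiv\bar c}(-1)^{|F|}\prod_i\Phi\big((\gamma A^{-1})_i\big).$$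

*Proof.* Both sides are products over the blocks of $W_A$, since $E(I)$ is computed block by block. Consider one block, with fixed set $F_B$. The equation $cA=\gamma$ reads $a_jc_j+c_{s^{-1}(j)}=\gamma_j$.

**(a) $F_B=\emptyset$.** Only $I=\emptyset$ occurs on the left, and only $\gamma=0$ on the right. Both sides are $1$ if $\bar c=0$ and $0$ otherwise.

**(b) A chain, with $F_B$ a nonempty tail.** If $\gamma$ is supported on the tail, then $c=\gamma A^{-1}$ vanishes before the tail; on the left, $E(I)\subset F_B$. So both sides vanish unless $\bar c$ is supported on the tail. Renumber the tail as $1,\dots,d$. The conditions on $\bar c$ are $a_1\bar c_1=0$ and $a_i\bar c_i+\bar c_{i-1}=0$ in $\mathbb Q/\mathbb Z$. So $\bar c_i=0$ implies $\bar c_{i-1}=0$: the vector $\bar c$ consists of $\rho$ leading zeros followed by nonzero entries.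

*Left side.* Here $E(I)=\{i\in I:i=d\text{ or }i+1\in I\}$. The condition $\mathrm{supp}(\bar c)\subset E(I)$ means $\{\rho+1,\dots,d\}\subset I$, and then all $i>\rho$ lie in $E(I)$. With $I'=I\cap\{1,\dots,\rho\}$ and $g(0)=-1$,
$$T(\bar c)=N_\rho\prod_{i>\rho}g(\bar c_i),\qquad N_\rho=\sum_{I'\subset\{1,\dots,\rho\}}\ \prod_{i\in I'}\kappa_i,$$
where $\kappa_i=-1$ if $i=\rho$ or $i+1\in I'$, and $\kappa_i=q-1$ otherwise. Clearly $N_0=1$ and $N_1=1-1=0$. For $\rho\ge1$ let $X_\rho$ be the part of the sum with $1\in I'$ and $Y_\rho$ the part with $1\notin I'$; so $Y_\rho=N_{\rho-1}$. For $\rho\ge2$, looking at whether $2\in I'$, we get $X_\rho=-X_{\rho-1}+(q-1)Y_{\rho-1}$ and $Y_\rho=X_{\rho-1}+Y_{\rho-1}$. So $N_\rho=X_\rho+Y_\rho=qY_{\rho-1}=qN_{\rho-2}$. Hence $N_{2l}=q^l$ and $N_\rho=0$ for odd $\rho$.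

*Right side: the shape of $c$.* For $\beta$ in the box $0\le\beta_i\le a_i-1$ we have $\gamma_i=\beta_i+1\in[1,a_i]$, $c_1=\gamma_1/a_1$ and $c_i=(\gamma_i-c_{i-1})/a_i$, so inductively all $c_i\in[0,1]$. Let $l$ be maximal such that $\beta$ begins with $(a_1-1,0,\dots,a_{2l-1}-1,0)$. Then $\beta$ is a standard exponent iff $2l=d$ or $\beta_{2l+1}\le a_{2l+1}-2$. Indeed, suppose $2l<d$ and $\beta_{2l+1}=a_{2l+1}-1$. Either $2l+1=d$, which is exclusion (ii), or $\beta_{2l+2}\ge1$ by maximality of $l$, which is exclusion (i). Conversely each excluded vector has this shape. For a standard $\beta$ we compute $c_1=1$, $c_2=0$, $c_3=1$, and so on: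
$$c=(1,0,\dots,1,0,\,c_{2l+1},\dots,c_d),\qquad c_{2l+1}=\gamma_{2l+1}/a_{2l+1}\in(0,1),$$
and then inductively $c_i=(\gamma_i-c_{i-1})/a_i\in(0,1)$ for $i>2l$. Hence $\rho(\bar c)=2l$.

*Right side: existence and uniqueness.* Given $\bar c$ with $\rho=2l$, a standard $\beta$ over $\bar c$ must have $c$ of the displayed form, with the representatives in $(0,1)$ after position $2l$. So there is at most one. Take this $c$ and put $\gamma=cA$, an integral vector. Then $\gamma=(a_1,1,\dots,a_{2l-1},1,\gamma_{2l+1},\dots)$ with $\gamma_{2l+1}=a_{2l+1}c_{2l+1}\in(0,a_{2l+1})$, so $1\le\gamma_{2l+1}\le a_{2l+1}-1$. For $i>2l+1$, $\gamma_i=a_ic_i+c_{i-1}\in(0,a_i+1)$, so $\gamma_i\in[1,a_i]$. Thus $\beta=\gamma-(1,\dots,1)$ is standard. So there is exactly one $\beta$ over $\bar c$ if $\rho=2l$, and none if $\rho$ is odd. By (3) its contribution is $(-1)^dq^l\prod_{i>2l}(-g(\bar c_i))=q^l\prod_{i>2l}g(\bar c_i)=T(\bar c)$.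

**(c) A loop of length $d\ge2$, all of it fixed.** For $\gamma\in\prod_i[1,a_i]$ the vector $c=\gamma A^{-1}$ is the fixed point of the contraction $c\mapsto((\gamma_i-c_{i-1})/a_i)_i$, which maps $[0,1]^d$ into itself; so $c\in[0,1]^d$. In $\mathbb Q/\mathbb Z$, $a_i\bar c_i+\bar c_{i-1}=0$ shows $\bar c_i=0\Rightarrow\bar c_{i-1}=0$ cyclically. So $\bar c=0$ or all $\bar c_i\ne0$.

*All $\bar c_i\ne0$.* On the left only $I=F_B$ contributes, and $T=\prod_ig(\bar c_i)$. On the right, any $c\in[0,1]^d$ over $\bar c$ is the representative in $(0,1)^d$, and it gives $\gamma_i=a_ic_i+c_{i-1}\in(0,a_i+1)\cap\mathbb Z=[1,a_i]\cap\mathbb Z$. So there is exactly one $\beta$, contributing $(-1)^d\prod_i(-g(\bar c_i))=T$.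

*$\bar c=0$.* On the right we need $c\in\{0,1\}^d$ with $a_ic_i+c_{i-1}\in[1,a_i]$. The pairs $(c_{i-1},c_i)=(0,0),(1,0),(0,1),(1,1)$ give $0,1,a_i,a_i+1$. So the condition is $c_i\ne c_{i-1}$ cyclically. There are two such $c$ if $d$ is even and none if $d$ is odd, and each contributes $(-1)^dq^{d/2}=q^{d/2}$. On the left, $E(I)=\{i\in I:i+1\in I\}$ cyclically, so $T=\sum_I\prod_{i\in I}\kappa_i$ with $\kappa_i=-1$ if $i+1\in I$ and $\kappa_i=q-1$ otherwise. With states "$i\in I$", "$i\notin I$" this is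
$$T=\mathrm{tr}\begin{pmatrix}-1&q-1\\1&1\end{pmatrix}^{d}.$$
The matrix has trace $0$ and determinant $-q$, so its square is $q\cdot\mathrm{Id}$. Hence $T=2q^{d/2}$ for even $d$ and $T=0$ for odd $d$. $\square$

**Step 3: end of the proof of Theorem 1.** If $\gamma A^{-1}\equiv\bar c$, then $[\gamma]\in G^T$ iff $\bar c\in\mathcal C$. For such $\gamma$, $\sum_i(\gamma A^{-1})_i=\mathrm{age}^\vee(\gamma)$ is an integer because $J\in G$. So the powers of $\varpi$ combine:
$$\prod_i\Phi\big((\gamma A^{-1})_i\big)=\big(\varpi^{(p-1)\mathrm{age}^\vee(\gamma)}\Gamma_p(\gamma A^{-1})\big)^r=\big((-p)^{\mathrm{age}^\vee(\gamma)}\Gamma_p(\gamma A^{-1})\big)^r.$$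
Summing Proposition 9.1 over $\bar c\in\mathcal C$, (15) becomes
$$S_\lambda=\sum_{\beta\in B_\lambda,\ [\gamma]\in G^T}(-1)^{\dim(\lambda)}\big((-p)^{\mathrm{age}^\vee(\gamma)}\Gamma_p(\gamma A^{-1})\big)^r.$$
Insert this in (14). Since $\mathrm{age}(\lambda)\in\mathbb Z$ and $q^{\mathrm{age}(\lambda)-1}=(p^{\mathrm{age}(\lambda)-1})^r$, the result is (6). For $r=1$ it reads $\#Z(\mathbb F_p)=\mathrm{ST}_p(A,G)$. $\blacksquare$

## 10. Frobenius eigenvalues, and resolutions that are not crepant

Two complements follow. Neither is needed for Theorem 1. Pairs $(\lambda,\beta)$ run over $\lambda\in G$, $\beta\in B_\lambda$ with $[\gamma]\in G^T$.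

**Theorem 2.** Let $Z$ be a crepant resolution and $\ell\ne p$ a prime.

1. $\displaystyle\exp\Big(\sum_{r\ge1}\#Z(\mathbb F_{p^r})\frac{X^r}r\Big)=\prod_{(\lambda,\beta)}(1-E_{\lambda,\beta}X)^{(-1)^{\dim(\lambda)+1}}$.
2. For every $h$, $\displaystyle\det\big(1-\mathrm{Fr}\,X\mid H^h_{\text{ét}}(Z_{\overline{\mathbb F}_p},\mathbb Q_\ell)\big)=\prod_{2\,\mathrm{age}(\lambda)+\dim(\lambda)-2=h}(1-E_{\lambda,\beta}X)$.
3. Under the chosen embedding the Frobenius eigenvalues lie in $\mathbb Z_p$, and the slopes on $H^h$ are the integers $\mathrm{age}(\lambda)+\mathrm{age}^\vee(\gamma)-1$, with multiplicity.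

*Proof.* (1) is (6) for all $r$, by $\exp\big(\sum_{r\ge1} E^rX^r/r\big)=(1-EX)^{-1}$.

(2) Let $c=\gamma A^{-1}$. By (3) with $r=1$, $E_{\lambda,\beta}=p^{\mathrm{age}(\lambda)-1}\prod_i\Phi(c_i)$ is algebraic. Entries $c_i\in(0,1)$ contribute negatives of Gauss sums of nontrivial characters, of absolute value $\sqrt p$ in every complex embedding; entries $1$ contribute $p$ and entries $0$ contribute $1$. By the proof of Proposition 9.1, entries outside $\mathrm{Fix}(\lambda)$ are $0$, and inside $\mathrm{Fix}(\lambda)$ there are as many $1$'s as $0$'s. So $|E_{\lambda,\beta}|=p^{h/2}$ with $h=2\,\mathrm{age}(\lambda)-2+\dim(\lambda)$, and $h\equiv\dim(\lambda)\bmod2$. By Grothendieck's trace formula the left side of (1) is $\prod_hP_h(X)^{(-1)^{h+1}}$, where $P_h$ is the determinant in (2). By Deligne the reciprocal roots of $P_h$ have absolute value $p^{h/2}$, as $Z$ is smooth and proper. Comparing the factors of equal absolute value in (1) gives the claim.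

(3) $\Gamma_p$ has values in $\mathbb Z_p^\times$, so $E_{\lambda,\beta}\in\mathbb Q_p$ has valuation $\mathrm{age}(\lambda)+\mathrm{age}^\vee(\gamma)-1$. Frobenius eigenvalues are algebraic integers, so they lie in $\mathbb Z_p$. $\square$

**Theorem 3.** Let $\pi:Z\to Y$ be proper birational over $\mathbb F_p$ with $Z$ smooth and $\mathrm{div}(\pi^*\omega)=\sum_i\nu_iE_i$, where the $E_i$ are irreducible and smooth over $\mathbb F_p$ and $\sum_iE_i$ has normal crossings. Then all $\nu_i\ge0$, and for every $q=p^r$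
$$\sum_{z\in Z(\mathbb F_q)}\ \prod_{i:\,z\in E_i}\frac{q-1}{q^{\nu_i+1}-1}=\sum_{(\lambda,\beta)}(-1)^{\dim(\lambda)}E_{\lambda,\beta}^{\,r}.$$

*Proof.* Sections 6 to 9 use $Z$ only through (7). Without it they give $q^{n-2}\int_{U(K)}|\omega|=q^{n-1}\mathcal I=\sum(-1)^{\dim(\lambda)}E_{\lambda,\beta}^r$, which is finite. As in Section 5, $\int_{U(K)}|\omega|=\int_{Z(O)}|\pi^*\omega|$. Let $z\in Z(\mathbb F_q)$. If $z\in E_i$, then exactly one geometric branch of the smooth $E_i$ passes through $z$, and it is defined over $\mathbb F_q$. So there are local coordinates with $\pi^*\omega=\text{unit}\cdot\prod_{i:z\in E_i}x_i^{\nu_i}\,dx_1\wedge\dots\wedge dx_{n-2}$, and the points of $Z(O)$ reducing to $z$ form $(tO)^{n-2}$. Now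
$$\int_{tO}|x|^\nu dx=(1-q^{-1})\sum_{j\ge1}q^{-j(\nu+1)}$$
is finite iff $\nu>-1$, and then equals $q^{-1}\frac{q-1}{q^{\nu+1}-1}$; for $\nu=0$ this is $q^{-1}$. For each $i$ choose $r$ with $E_i(\mathbb F_{p^r})\ne\emptyset$: finiteness of the total integral of a non-negative function forces $\nu_i>-1$, i.e. $\nu_i\ge0$. Summing over $z$ and multiplying by $q^{n-2}$ gives the formula. $\square$
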